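\title{The Higson compactification of hyperbolic space has no integral cohomology above degree one}

\begin{abstract}
We prove that the integral \v{C}ech cohomology of the Higson compactification of real hyperbolic $n$-space vanishes in every degree $i\ge 2$, and in particular in every odd degree $i>1$. A class is represented by a slowly varying map from $\mathbb H^n$ to a manifold. Negative curvature gives the pulled-back form a primitive that decays at infinity. We convert this primitive into a bounded integral simplicial cochain on a complex of slowly growing scale, and use that cochain to factor the map, up to a small error, through a finite complex on which the class vanishes.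
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb H^n$ be real hyperbolic $n$-space with its distance $d$. A bounded continuous function $f:\mathbb H^n\to\mathbb C$ is \emph{slowly oscillating}, or a \emph{Higson function}, if for every $R>0$
\[
\sup\{|f(y)-f(x)| : d(x,y)\le R\}\longrightarrow 0\qquad\text{as }x\to\infty .
\]
The Higson functions form a unital commutative $C^*$-algebra. Its maximal ideal space $\overline{\mathbb H}^n=\mathbb H^n\cup\nu\mathbb H^n$ is the \emph{Higson compactification} of $\mathbb H^n$ (for the bounded coarse structure), and $\nu\mathbb H^n$ is the \emph{Higson corona}. Thus $\overline{\mathbb H}^n$ is the compact Hausdorff space that contains $\mathbb H^n$ as a dense subset and whose continuous functions are exactly the extensions of Higson functions. It forgets what happens on bounded scales at infinity and remembers every slower variation: if $|x|$ denotes the distance to a base point, then $\sin\sqrt{|x|}$ extends to $\overline{\mathbb H}^n$ and $\sin|x|$ does not.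

The space $\mathbb H^n$ is contractible, and one may ask how much of this survives in the compactification. We write $\check H^*$ for \v{C}ech cohomology and $\bar H^*$ for reduced \v{C}ech cohomology, with integer coefficients when none are shown; the two agree in positive degrees. Two vanishing results are known. By a theorem of Dranishnikov, Ferry and Weinberger, if $X$ is a uniformly contractible metric space with bounded geometry and finite asymptotic dimension, then its Higson compactification satisfies $\bar H^*(\overline X;\mathbb Z_p)=0$ for all $p\in\mathbb N$, where $\mathbb Z_p=\mathbb Z/p\mathbb Z$ and $p$ need not be prime. Since $\mathbb H^n$ has finite asymptotic dimension, this applies to $X=\mathbb H^n$. It is also known that $\bar H^{2k}(\overline{\mathbb H}^n)=0$ for all $k$ and $n$. The odd degrees remain, and the question we address, taken from the paper of Dranishnikov and Gentimis \cite{DG}, is whether $\check H^i(\overline{\mathbb H}^n)=0$ for every $n$ and every odd $i>1$. The answer is yes.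

\begin{theorem}\label{thm:main}
For all $n\ge1$ and all $i\ge2$ we have $\check H^i(\overline{\mathbb H}^n;\mathbb Z)=0$. In particular this holds for every odd $i>1$.
\end{theorem}

For $n=0$ the space is a point and there is nothing to prove. The proof treats all degrees $i\ge2$ at once. Of the facts quoted above it uses only that $\mathbb H^n$ has finite asymptotic dimension.

Degree one is excluded for a reason, and the reason indicates what the cohomology of $\overline{\mathbb H}^n$ measures.

\begin{example}\label{ex:degree-one}
Let $n\ge1$ and $\phi(x)=(1+|x|^2)^{1/4}$. This function is smooth and unbounded, and $|d\phi|=\frac12|x|(1+|x|^2)^{-3/4}\to0$. Hence $f=e^{2\pi\sqrt{-1}\,\phi}$ is a Higson function, and it extends to a map $\bar f:\overline{\mathbb H}^n\to S^1$. For a compact Hausdorff space $T$ the group $\check H^1(T)$ is the group of homotopy classes of maps $T\to S^1$. If $\bar f$ were null-homotopic, it would lift to a continuous, hence bounded, function $\Phi:\overline{\mathbb H}^n\to\mathbb R$ with $\bar f=e^{2\pi\sqrt{-1}\,\Phi}$. Then $\Phi-\phi$ would be a continuous integer-valued function on the connected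 space $\mathbb H^n$, so a constant, and $\phi$ would be bounded. Therefore $\check H^1(\overline{\mathbb H}^n)\ne0$.
\end{example}

The class in this example dies on $\mathbb H^n$, as every class of positive degree must. It survives on the compactification because the witness of its death, the primitive $\phi$ of the small closed form $d\phi$, is unbounded. So the question in degree $i$ should be whether a closed $i$-form that is small at infinity has a primitive that is small at infinity. The result with coefficients in $\mathbb Z_p$ points the same way: by the exact coefficient sequence of $0\to\mathbb Z\to\mathbb Z\to\mathbb Z_p\to0$, multiplication by each $p$ is bijective on $\bar H^*(\overline{\mathbb H}^n)$, so these groups are rational vector spaces and differential forms are a natural tool. For $i\ge2$ a primitive is evaluated on at least one direction transverse to the geodesic rays from the base point, and the radial contraction of $\mathbb H^n$ shrinks such directions exponentially. This produces small primitives in all degrees $i\ge2$, regardless of parity, and suggests the answer yes.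

The proof makes this precise in three moves. In Section~\ref{sec:slow}, a class of degree $i$ is written as $\bar f^*u$, where $u\in H^i(M;\mathbb Z)$, $M$ is an open subset of a Euclidean space, and $f:\mathbb H^n\to M$ is a smooth map whose derivative tends to zero. In Section~\ref{sec:primitives}, the pullback $f^*\omega$ of a closed form representing $u$ is shown to have a primitive that tends to zero. The main work is the passage from this analytic statement on $\mathbb H^n$ to the vanishing of an integral class on $\overline{\mathbb H}^n$. It is stated as Proposition~\ref{prop:criterion}, illustrated in degree two in Section~\ref{sec:criterion}, and proved in Section~\ref{sec:proof} with tools from Sections~\ref{sec:covers} and~\ref{sec:straight}.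

\section{Conventions and background}\label{sec:background}

Throughout, $X=\mathbb H^n$ with $n\ge1$, $\overline X$ is its Higson compactification, $o\in X$ is a base point, $|x|=d(o,x)$, and $B(x,r)$, $\bar B(x,r)$ are open and closed balls.

\subsection*{Hyperbolic space}
We use the hyperboloid model. On $\mathbb R^{n,1}$ let $\langle x,y\rangle=-x^0y^0+x^1y^1+\dots+x^ny^n$. Then $X=\{x:\langle x,x\rangle=-1,\ x^0>0\}$, the tangent space at $x$ is $x^\perp$ with the restriction of $\langle\,,\rangle$ as Riemannian metric, and $\cosh d(x,y)=-\langle x,y\rangle$. The isometry group is transitive, so an integral $\int_X\eta(d(x,y))\,dy$ does not depend on $x$. The map $\exp_o:T_oX\to X$ is a diffeomorphism, and in polar coordinates $(r,\vartheta)$ about $o$ the metric is $dr^2+\sinh^2r\,d\vartheta^2$, with $d\vartheta^2$ the metric of the unit sphere.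

For a $k$-form $\Omega$ on $X$ or on an open subset of $\mathbb R^q$, let $|\Omega(x)|$ be the supremum of $|\Omega(v_1,\dots,v_k)|$ over tangent vectors at $x$ of norm at most $1$. A smooth form on $X$ is \emph{decaying} if $|\Omega(x)|\to0$ as $x\to\infty$; it is then bounded. A smooth map $f:X\to\mathbb R^q$ is \emph{slow} if it is bounded and the operator norm $|df(x)|$ tends to $0$ as $x\to\infty$.

\subsection*{\v{C}ech cohomology}
We use three standard facts.
\begin{itemize}
\item[(C1)] For a compact Hausdorff space $T$, the group $\check H^*(T)$ is the direct limit of the groups $H^*(P)$ over the nerves $P$ of finite open covers. The map $H^*(P)\to\check H^*(T)$ is induced by the canonical map $\pi:T\to P$ whose barycentric coordinates form a partition of unity subordinate to the cover.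
\item[(C2)] Homotopic maps between compact Hausdorff spaces induce the same map on $\check H^*$. Consequently, if $T$ is compact Hausdorff and $G:T\times[0,1]\to M$ is a homotopy into any space, then $G_0^*=G_1^*$ on $\check H^*(M)$, because $G_0$ and $G_1$ are the composites of $G$ with the two end inclusions of $T$ into $T\times[0,1]$.
\item[(C3)] On manifolds and finite CW complexes, \v{C}ech and singular cohomology agree, naturally for maps between such spaces.
\end{itemize}
By (C3), a singular class $u\in H^i(M;\mathbb Z)$ on a manifold $M$ has a pullback $F^*u\in\check H^i(\overline X)$ under any map $F:\overline X\to M$.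

\subsection*{Asymptotic dimension}
A cover has \emph{multiplicity} at most $\mu$ if no point lies in more than $\mu$ members, and \emph{Lebesgue number} at least $\Lambda$ if each ball $B(x,\Lambda)$ lies in some member. It is \emph{uniformly bounded} if the diameters of its members are bounded. Finite asymptotic dimension of $X$ means the following.
\begin{itemize}
\item[(A)] There is $m_0$ such that for every $\Lambda>0$ there is a uniformly bounded open cover of $X$ of multiplicity at most $m_0+1$ and Lebesgue number at least $\Lambda$.
\end{itemize}
Openness costs nothing: replace the members by their interiors. If the definition is stated with uniformly bounded covers such that each $B(x,\Lambda)$ meets at most $m_0+1$ members, replace the members by their open $\Lambda$-neighborhoods to obtain (A).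

\section{Representing classes by slow maps}\label{sec:slow}

Maps from $X$ to a compact space extend to $\overline X$ under the same condition as functions do.

\begin{lemma}\label{lem:extend}
Let $\theta:X\to T$ be a continuous map to a compact metric space such that, for each $R$,
\begin{equation}\label{eq:E}
\sup\{d_T(\theta(x),\theta(y)) : d(x,y)\le R\}\to0\qquad\text{as }x\to\infty .
\end{equation}
Then $\theta$ extends uniquely to a continuous map $\bar\theta:\overline X\to T$. In particular a slow map $f$ extends to $\bar f:\overline X\to\overline{f(X)}$.
\end{lemma}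

\begin{proof}
Each $h\in C(T)$ is uniformly continuous, so $h\circ\theta$ is a Higson function. The unital $*$-homomorphism $C(T)\to C(\overline X)$, $h\mapsto\overline{h\circ\theta}$, is induced by a continuous map $\bar\theta:\overline X\to T$, which agrees with $\theta$ on $X$. It is unique because $X$ is dense. A slow map satisfies \eqref{eq:E} since $|f(x)-f(y)|\le R\sup_{\bar B(x,R)}|df|$ for $d(x,y)\le R$, by integration along the geodesic from $x$ to $y$.
\end{proof}

The compactness of $T$ is essential here, and the need for a compact target will drive the whole proof. The only homotopies on $\overline X$ that we use are straight lines between nearby maps.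

\begin{lemma}\label{lem:close}
Let $M\subset\mathbb R^q$ be open, $L\subset M$ compact, and suppose that the closed $\rho$-neighborhood of $L$ lies in $M$. Let $F_0,F_1:\overline X\to\mathbb R^q$ be continuous, with $F_0(\overline X)\subset L$ and $|F_0-F_1|\le\rho$ on $X$. Then $F_1(\overline X)\subset M$ and $F_0^*u=F_1^*u$ for all $u\in H^*(M;\mathbb Z)$.
\end{lemma}

\begin{proof}
By density, $|F_0-F_1|\le\rho$ on $\overline X$. So the homotopy $(1-\tau)F_0+\tau F_1$ stays in the closed $\rho$-neighborhood of $L$, and (C2) applies.
\end{proof}

To use differential forms we need smooth maps. Averaging over small balls turns slow oscillation into a decaying derivative.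

\begin{lemma}\label{lem:smooth}
Let $f_0:X\to\mathbb R^q$ have Higson functions as coordinates and let $\rho>0$. There is a slow map $f$ with $|f-f_0|\le\rho$ on $X$.
\end{lemma}

\begin{proof}
The map $f_0$ is uniformly continuous: outside a large ball use the definition with $R=1$, and inside use compactness. Choose $\epsilon>0$ with $|f_0(x)-f_0(y)|\le\rho$ for $d(x,y)\le\epsilon$. Let $\eta:[0,\infty)\to[0,\infty)$ be smooth, constant near $0$, supported in a compact subset of $[0,\epsilon)$, and normalized by $\int_X\eta(d(x,y))\,dy=1$ for one, hence every, $x$. Put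
\[
f(x)=\int_X\eta(d(x,y))\,f_0(y)\,dy .
\]
The kernel is smooth, because $d$ is smooth off the diagonal and $\eta$ is constant near $0$. So $f$ is smooth, and as an average of values of $f_0$ on $B(x,\epsilon)$ it is bounded and satisfies $|f(x)-f_0(x)|\le\rho$. Differentiating the normalization gives $\int_Xd_x\eta(d(x,y))\,dy=0$, so
\[
df(x)=\int_X d_x\eta(d(x,y))\,\big(f_0(y)-f_0(x)\big)\,dy .
\]
Since $d(\cdot,y)$ is $1$-Lipschitz, $|df(x)|\le C\sup_{y\in B(x,\epsilon)}|f_0(y)-f_0(x)|$ with $C=\int_X|\eta'(d(x,y))|\,dy$ independent of $x$. The supremum tends to $0$ as $x\to\infty$.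
\end{proof}

\begin{lemma}\label{lem:represent}
Every $\alpha\in\check H^i(\overline X;\mathbb Z)$ has the form $\alpha=\bar f^*u$, where $M\subset\mathbb R^q$ is open, $u\in H^i(M;\mathbb Z)$, and $f:X\to M$ is a slow map such that $\overline{f(X)}$ is a compact subset of $M$.
\end{lemma}

\begin{proof}
By (C1), $\alpha=\pi^*u_P$ for the canonical map $\pi:\overline X\to P$ to the nerve of a finite open cover and some $u_P\in H^i(P;\mathbb Z)$. Embed $P$ in $\mathbb R^q$ by sending its vertices to the standard basis vectors. A finite polyhedron in $\mathbb R^q$ is a retract of an open neighborhood; let $r_P:M\to P$ be such a retraction and $u=r_P^*u_P$. Viewing $\pi$ as a map to $M$, we have $\pi^*u=(r_P\pi)^*u_P=\alpha$. Choose $\rho>0$ such that the closed $\rho$-neighborhood of $P$, which is compact, lies in $M$. The coordinates of $\pi|_X$ extend to $\overline X$, so they are Higson functions, and Lemma~\ref{lem:smooth} gives a slow $f$ with $|f-\pi|\le\rho$ on $X$. Then $\overline{f(X)}$ lies in that neighborhood, and $\bar f^*u=\pi^*u$ by Lemma~\ref{lem:close}.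
\end{proof}

\section{Decaying primitives}\label{sec:primitives}

This is the step that uses negative curvature. Consider first a rotationally symmetric $2$-form $\Omega=a(r)\,dA$ with $a(r)\to0$. On $\mathbb H^2$ we have $dA=\sinh r\,dr\wedge d\vartheta$, and $\beta=\big(\int_0^ra(s)\sinh s\,ds\big)d\vartheta$ is a primitive. Since $|d\vartheta|=1/\sinh r$, its norm at radius $R$ is at most $\int_0^R|a(s)|\frac{\sinh s}{\sinh R}\,ds$. The weight $\sinh s/\sinh R$ has integral less than $1$ and concentrates near $s=R$, where $a$ is small, so $\beta$ decays. On the Euclidean plane this fails for every choice of primitive: for $a(r)=(1+r^2)^{-1/4}$ the integral of $\Omega$ over the disk of radius $R$ is $\frac{4\pi}3\big((1+R^2)^{3/4}-1\big)$, while a bounded primitive $\beta$ would bound it by $2\pi R\sup|\beta|$, by Stokes' theorem. The general hyperbolic statement comes from the Poincar\'e lemma for the radial contraction.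

\begin{proposition}\label{prop:primitive}
If $k\ge2$ and $\Omega$ is a closed decaying $k$-form on $X$, then $\Omega=d\beta$ with $\beta$ decaying.
\end{proposition}

\begin{proof}
Let $h:[0,1]\times X\to X$, $h_\tau(\exp_ov)=\exp_o(\tau v)$. It is smooth, $h_1=\mathrm{id}$, and $h_0$ is constant. Write $h^*\Omega=d\tau\wedge\beta_\tau+h_\tau^*\Omega$, where $\beta_\tau$ is a family of $(k-1)$-forms on $X$. The $d\tau$-component of $d(h^*\Omega)=0$ reads $\partial_\tau h_\tau^*\Omega=d\beta_\tau$. So $\beta=\int_0^1\beta_\tau\,d\tau$ satisfies $d\beta=h_1^*\Omega-h_0^*\Omega=\Omega$.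

Let $|x|=R>0$ and let $\partial_r$ be the radial unit field. In polar coordinates $h_\tau(r,\vartheta)=(\tau r,\vartheta)$, so $\partial_\tau h=R\,\partial_r$ at $x$, and
\[
\beta(v_1,\dots,v_{k-1})=\int_0^1\Omega\big(R\,\partial_r,\,dh_\tau v_1,\dots,dh_\tau v_{k-1}\big)\,d\tau .
\]
Since $dh_\tau\partial_r=\tau\,\partial_r$ is parallel to the first argument, the radial components of the $v_j$ do not contribute, and we may replace each $v_j$ by its component orthogonal to $\partial_r$, which is no longer. For $v\perp\partial_r$ the form of the metric gives $|dh_\tau v|=\frac{\sinh\tau R}{\sinh R}|v|$, and for $0\le r\le R$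
\[
\frac{\sinh r}{\sinh R}=e^{r-R}\,\frac{1-e^{-2r}}{1-e^{-2R}}\le e^{r-R}.
\]
With $\|\Omega\|_r=\sup_{|y|=r}|\Omega(y)|$ and the substitution $r=\tau R$ we obtain
\[
|\beta(x)|\le\int_0^R\|\Omega\|_r\,e^{-(k-1)(R-r)}\,dr\le\int_0^R\|\Omega\|_r\,e^{-(R-r)}\,dr ,
\]
using $k-1\ge1$. Given $\epsilon>0$, choose $R_0$ with $\|\Omega\|_r\le\epsilon$ for $r\ge R_0$. For $R\ge R_0$ the last integral is at most $R_0e^{-(R-R_0)}\sup|\Omega|+\epsilon$. Hence $|\beta(x)|\to0$.
\end{proof}

For $k=1$ there is no transverse direction and no exponential factor. The form $d\phi$ of Example~\ref{ex:degree-one} is closed and decaying, and all its primitives $\phi+\mathrm{const}$ are unbounded.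

\section{The vanishing criterion}\label{sec:criterion}

The remaining task is to show that a decaying primitive forces the integral class on $\overline X$ to vanish.

\begin{proposition}\label{prop:criterion}
Let $i\ge2$, let $M\subset\mathbb R^q$ be open, let $u\in H^i(M;\mathbb Z)$, and let $\omega$ be a closed $i$-form on $M$ representing the image of $u$ in $H^i(M;\mathbb R)$. Let $f:X\to M$ be slow with $\overline{f(X)}\subset M$ compact. If $f^*\omega=d\beta$ with $\beta$ decaying, then $\bar f^*u=0$ in $\check H^i(\overline X;\mathbb Z)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:criterion}]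
Let $i\ge2$ and $\alpha\in\check H^i(\overline X;\mathbb Z)$. Write $\alpha=\bar f^*u$ as in Lemma~\ref{lem:represent}, and let $\omega$ be a closed $i$-form on $M$ representing the real image of $u$. Since $|\omega|$ is bounded on the compact set $\overline{f(X)}$, we have $|f^*\omega|\le C|df|^i\to0$. So $f^*\omega$ is closed and decaying, and Proposition~\ref{prop:primitive} provides a decaying primitive. By Proposition~\ref{prop:criterion}, $\alpha=0$.
\end{proof}

\subsection*{A model: degree two}
In degree two, line bundles show by hand how a decaying primitive kills a class. This argument is not used later, but the general proof follows its pattern.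

Let $\Pi$ be a smooth map from $M$ to the rank-one orthogonal projections of $\mathbb C^\ell$, let $E\subset M\times\mathbb C^\ell$ be the line bundle with fibers the images of $\Pi$, and let $u=c_1(E)$. The connection $\nabla=\Pi\,d$ on $E$ is unitary, so its curvature is $\sqrt{-1}\,\omega_E$ with $\omega_E$ a real closed $2$-form. Let $f:X\to M$ be slow with $L=\overline{f(X)}\subset M$ compact. By Proposition~\ref{prop:primitive}, $f^*\omega_E=d\beta$ with $\beta$ decaying. The connection $f^*\nabla-\sqrt{-1}\,\beta$ on $f^*E$ is unitary and has curvature $\sqrt{-1}\,(f^*\omega_E-d\beta)=0$. Since $X$ is simply connected, there is a parallel section of norm one. It is a smooth map $\zeta:X\to\mathbb C^\ell$ with $|\zeta|=1$, $\Pi(f)\zeta=\zeta$ and $\Pi(f)\,d\zeta=\sqrt{-1}\,\beta\zeta$. Differentiating the second identity gives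
\[
d\zeta=d(\Pi\circ f)\,\zeta+\Pi(f)\,d\zeta=d(\Pi\circ f)\,\zeta+\sqrt{-1}\,\beta\zeta ,
\]
so $|d\zeta|\le C|df|+|\beta|\to0$. Thus $\zeta$ is slow. By density its extension satisfies $|\bar\zeta|=1$ and $\Pi(\bar f)\bar\zeta=\bar\zeta$. The bundle $\bar f^*E$ has a nowhere vanishing section, so it is trivial and $\bar f^*u=c_1(\bar f^*E)=0$.

The argument has three parts. The primitive $\beta$ reduces the problem to a flat one, whose obstruction, the holonomy, lies in $H^1(X;\mathbb R/\mathbb Z)$. Contractibility of $X$ removes this obstruction. The result is a slow lift $(f,\zeta)$ of $f$ to the unit circle bundle of $E$ over $L$, a \emph{compact} space on which $u$ pulls back to zero, and the lift extends to $\overline X$ by Lemma~\ref{lem:extend}.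

In degree $i$ the role of the circle bundle would be played by a fibration over $M$ with fiber an Eilenberg--MacLane space $K(\mathbb Z,i-1)$. For $i=3$ the fiber is $\mathbb{CP}^\infty$, which is not compact, and Lemma~\ref{lem:extend} does not apply. We therefore build a compact substitute combinatorially: a finite complex $Q$ with a map $g:|Q|\to M$ such that $g^*u=0$. A simplex of $Q$ is a small affine simplex in $M$, with vertices in a finite set, labeled by integers of \emph{bounded} size that exhibit a cocycle for $u$ as a coboundary. To map $X$ to $|Q|$ we need a simplicial approximation $\mathcal N$ of $X$ and a bounded integral primitive on it. The outcome is a chain of maps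
\[
X\xrightarrow{\ \Phi\ }|\mathcal N|\xrightarrow{\ \kappa\ }|Q|\xrightarrow{\ g\ }M
\]
whose composite is close to $f$, and in which $\kappa\Phi$ extends to $\overline X$.

\section{Covers of growing scale}\label{sec:covers}

For a simplicial complex $\mathcal K$, a point of $|\mathcal K|$ is a function $p$ from the vertices to $[0,1]$ whose support is a simplex and whose values sum to $1$. The set $|\mathcal K|$ carries the metric $\|p-p'\|_1=\sum_v|p_v-p'_v|$ and also the weak topology determined by the closed simplices. We say each time which one is meant.

The map $\Phi:X\to|\mathcal N|$ is given by a partition of unity, and it must oscillate slowly. A cover of fixed scale cannot achieve this: if the sets have diameter at most $D$ and multiplicity at most $\mu$, some coordinate is at least $1/\mu$ at $x$ and vanishes at distance $D+1$ from $x$. So the sets must grow toward infinity. Their multiplicity must stay bounded, so that $Q$ can have finite dimension; this is where (A) enters. Finally, the growth must be so slow that $f$ hardly moves on each set. The lemma allows this, because the sizes $D_k$ are fixed first and the radii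 $r_k$ at which the scale changes may then be taken as large as we like.

\begin{lemma}\label{lem:covers}
Let $D_0>0$. There are $m\in\mathbb N$, numbers $D_0\le D_1\le D_2\le\cdots$, and numbers $\varepsilon_k\to0$ $(k\ge2)$ with the following property. Let $0=r_0<r_1<r_2<\cdots$ satisfy $r_{k+1}-r_k\ge k+1$ for $k\ge1$, and put $D(x)=D_k$ for $r_k\le|x|<r_{k+1}$. Then there are a simplicial complex $\mathcal N$ of dimension at most $m$, a map $\Phi:X\to|\mathcal N|$ with barycentric coordinates $(\phi_v)$, and a function $t$ from the vertices of $\mathcal N$ to $X$ such that: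
\begin{itemize}
\item[(a)] $\Phi$ is Lipschitz for $\|\cdot\|_1$, and $\|\Phi(x)-\Phi(y)\|_1\le\varepsilon_k\,d(x,y)$ if $|x|,|y|\ge r_k$, $k\ge2$;
\item[(b)] if $\phi_v(x)>0$ then $t(v)\in\bar B(x,D(x))$, and for each simplex $\sigma$ of $\mathcal N$ there is $x\in X$ with $t(\sigma)\subset\bar B(x,D(x))$.
\end{itemize}
\end{lemma}

\begin{proof}
\emph{One cover for each scale.} Let $Y_0\subset X$ be a maximal set with mutual distances at least $D_0/4$, and $\mathcal V_0=\{B(y,D_0/2):y\in Y_0\}$. Its members have diameter at most $D_0$. By maximality every $x$ has distance less than $D_0/4$ from some $y\in Y_0$, so $B(x,D_0/4)\subset B(y,D_0/2)$ and the Lebesgue number is at least $\Lambda_0=D_0/4$. If $x$ lies in several members, the balls $B(y,D_0/8)$ about their centers are disjoint, have equal volume, and lie in $B(x,5D_0/8)$; so the multiplicity is at most a finite number $n_0$. For $k\ge1$ let $\mathcal V_k$ be an open cover as in (A) with Lebesgue number at least $\Lambda_k=k$, and choose $D_k\ge D_{k-1}$ bounding the diameters of its members. Let $\mu=\max(n_0,m_0+1)$ and $m=2\mu-1$.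

\emph{Lipschitz partitions of unity.} For $V\in\mathcal V_k$ let $u_V(x)=d(x,X\setminus V)$; the complement is nonempty because $V$ is bounded. This function is $1$-Lipschitz and positive exactly on $V$. Let $U_k=\sum_{V\in\mathcal V_k}u_V$ and $p_V=u_V/U_k$. The Lebesgue number gives $U_k\ge\Lambda_k$. At most $2\mu$ members of $\mathcal V_k$ contain $x$ or $y$, so $|U_k(x)-U_k(y)|\le2\mu\,d(x,y)$. From
\[
|p_V(x)-p_V(y)|\le\frac{|u_V(x)-u_V(y)|}{U_k(x)}+p_V(y)\,\frac{|U_k(x)-U_k(y)|}{U_k(x)}
\]
we see that $p_V$ is $\frac{1+2\mu}{\Lambda_k}$-Lipschitz.

\emph{Interpolating between scales.} Let $\chi_0:[0,\infty)\to[0,1]$ equal $1$ on $[0,r_1]$, decrease linearly to $0$ on $[r_1,r_2]$, and vanish afterwards. For $k\ge1$ let $\chi_k$ increase linearly from $0$ to $1$ on $[r_k,r_{k+1}]$, decrease linearly to $0$ on $[r_{k+1},r_{k+2}]$, and vanish elsewhere. Then $\sum_k\chi_k=1$. On $[0,r_1)$ only $\chi_0$ is nonzero, and on $[r_k,r_{k+1})$, $k\ge1$, only $\chi_{k-1}$ and $\chi_k$ can be nonzero. By the condition on the gaps, $\chi_0$ is $\frac12$-Lipschitz and $\chi_k$ is $\frac1{k+1}$-Lipschitz for $k\ge1$.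

For $v=(k,V)$ with $V\in\mathcal V_k$ put $\phi_v(x)=\chi_k(|x|)\,p_V(x)$ and $W_v=\{\phi_v>0\}\subset V$. Let $\mathcal N$ be the nerve of the nonempty sets $W_v$: its simplices are the finite sets of indices $v$ whose $W_v$ have a common point. Pick any $t(v)\in W_v$. We have $\sum_v\phi_v=1$, and at each point at most $2\mu$ of the $\phi_v$ are nonzero. So $\dim\mathcal N\le m$ and $\Phi=(\phi_v)$ maps $X$ to $|\mathcal N|$.

\emph{Proof of (b).} If $\phi_v(x)>0$ with $v=(k,V)$, then $x$ and $t(v)$ lie in $V$, and $\chi_k(|x|)>0$ gives $D_k\le D(x)$. Hence $d(x,t(v))\le D(x)$. For a simplex $\sigma$, apply this to a common point $x$ of the sets $W_v$, $v\in\sigma$.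

\emph{Proof of (a).} A product of two Lipschitz functions with values in $[0,1]$ is Lipschitz with the sum of the constants. So $\phi_{(l,V)}$ has constant $\frac1{l+1}+\frac{1+2\mu}l$ for $l\ge1$ and $\frac12+\frac{1+2\mu}{\Lambda_0}$ for $l=0$. These constants are bounded, and at most $4\mu$ coordinates are nonzero at $x$ or at $y$, so $\Phi$ is Lipschitz. If $|x|,|y|\ge r_k$ with $k\ge2$, these coordinates have level $l\ge k-1\ge1$, and (a) holds with $\varepsilon_k=4\mu\big(\frac1k+\frac{1+2\mu}{k-1}\big)$.
\end{proof}

\section{Straight simplices}\label{sec:straight}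

To turn forms into simplicial cochains we need, for each tuple of points of $X$, a smooth simplex with these vertices, compatible with faces and with controlled derivative. The hyperboloid model provides one by radial projection. Let $\Delta^k=\{\lambda\in[0,1]^{k+1}:\sum\lambda_j=1\}$. We use $\lambda_1,\dots,\lambda_k$ as coordinates and as orientation; in these coordinates $\Delta^k$ has volume $1/k!$, and $\partial_j$ denotes the derivative in $\lambda_j$ with $\lambda_0=1-\lambda_1-\dots-\lambda_k$. For $x_0,\dots,x_k\in X$, not necessarily distinct, put
\[
w(\lambda)=\sum_j\lambda_jx_j\in\mathbb R^{n,1},\qquad |w|=\sqrt{-\langle w,w\rangle},\qquad c(\lambda)=c_{x_0\dots x_k}(\lambda)=\frac{w}{|w|}.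
\]

\begin{lemma}\label{lem:straight}
The map $c$ is a smooth map to $X$, defined on a neighborhood of $\Delta^k$ in its affine hull, and its restriction to the face $\lambda_j=0$ is the map of the tuple with $x_j$ omitted. If $x_0,\dots,x_k\in\bar B(x,r)$, then $c(\Delta^k)\subset\bar B(x,r)$ and $|\partial_jc|\le2\sinh2r$ on $\Delta^k$ for $1\le j\le k$.
\end{lemma}

\begin{proof}
Since $\langle x_j,x_l\rangle=-\cosh d(x_j,x_l)\le-1$, we have $\langle w,w\rangle=\sum\lambda_j\lambda_l\langle x_j,x_l\rangle\le-1$ on $\Delta^k$, so $|w|\ge1$; also $w^0>0$. The conditions $\langle w,w\rangle<0$ and $w^0>0$ are open and make $c$ a smooth map to $X$. The statement on faces is read off from the formula.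

The ball is $\bar B(x,r)=\{y\in X:-\langle x,y\rangle\le\cosh r\}$. If it contains all $x_j$, then $0<-\langle x,w\rangle\le\cosh r$, so $-\langle x,c\rangle=-\langle x,w\rangle/|w|\le\cosh r$.

The derivative $\partial_jc$ differs from $\partial_jw/|w|=(x_j-x_0)/|w|$ by a multiple of $c$ and lies in $c^\perp$. So it is the orthogonal projection of $(x_j-x_0)/|w|$ to $c^\perp$. For $y\in X$ the projection is $y+\langle y,c\rangle c$, with square norm $\langle y,c\rangle^2-1=\sinh^2d(y,c)$. Since $c$, $x_j$, $x_0$ lie in $\bar B(x,r)$, both distances are at most $2r$, and $|w|\ge1$ gives the bound.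
\end{proof}

The bound is exponential in $r$. On simplices of growing size this loss has to be absorbed by the decay of $df$ and $\beta$, which is why Proposition~\ref{prop:criterion} asks for a decaying primitive and not just a bounded one.

\section{Proof of the vanishing criterion}\label{sec:proof}

Let $i,M,u,\omega,f,\beta$ be as in Proposition~\ref{prop:criterion}.

\subsection{The scales and the two complexes}
Let $L=\overline{f(X)}$. Choose $\rho>0$ such that the closed $2\rho$-neighborhood $K$ of $L$, which is compact, lies in $M$. Let $S\subset L$ be a finite set within distance $\rho$ of every point of $L$, and choose for each $x\in X$ a point $s(x)\in S$ with $|s(x)-f(x)|\le\rho$. The function $s$ need not be continuous.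

Choose $D_0>0$ with $\sinh(4D_0)\sup|df|\le\rho$, and let $m$, $(D_k)$, $(\varepsilon_k)$ be given by Lemma~\ref{lem:covers}. Since $|df|$ and $|\beta|$ tend to $0$, we can choose the radii $r_k$ successively, with the gaps required in Lemma~\ref{lem:covers}, so large that for $k\ge1$
\[
\sinh(4D_k)\,|df(y)|\le\rho\quad\text{and}\quad\sinh(4D_k)^{i-1}|\beta(y)|\le1\qquad\text{whenever }|y|\ge r_k-2D_k .
\]
Let $D,\mathcal N,\Phi,t$ be as in Lemma~\ref{lem:covers}, and write $B_x=\bar B(x,2D(x))$. For every $x\in X$ we have on $B_x$
\begin{equation}\label{eq:scale}
\sinh(4D(x))\,|df|\le\rho,\qquad\sinh(4D(x))^{i-1}|\beta|\le C_\beta ,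
\end{equation}
where $C_\beta=\max\big(1,\sinh(4D_0)^{i-1}\sup|\beta|\big)$. Indeed, if $r_k\le|x|<r_{k+1}$ with $k\ge1$, the points $y\in B_x$ satisfy $|y|\ge r_k-2D_k$; and if $|x|<r_1$, then $D(x)=D_0$. Joining $y,y'\in B_x$ through the center $x$ by a path of length at most $4D(x)\le\sinh(4D(x))$ inside $B_x$, we get the first of the following bounds, and the others follow from the choice of $s$:
\begin{equation}\label{eq:osc}
|f(y)-f(y')|\le\rho,\quad|s(y)-f(y')|\le2\rho,\quad|s(y)-s(y')|\le3\rho\qquad(y,y'\in B_x).
\end{equation}

The nerve $\mathcal N$ has bounded dimension, but we have no control over its topology. We therefore compare it with a complex at twice the scale. Let $\mathcal R$ be the simplicial complex with vertex set $X$ whose simplices are the finite nonempty subsets of the balls $B_x$, $x\in X$. By Lemma~\ref{lem:covers}(b), $t$ is a simplicial map $\mathcal N\to\mathcal R$. The factor $2$ leaves the room needed in Lemma~\ref{lem:factor}.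

Since $t$ may identify vertices, we use \emph{ordered cochains}. For a simplicial complex $\mathcal K$ and an abelian group $G$, let $C^k(\mathcal K;G)$ be the group of $G$-valued functions of tuples $(x_0,\dots,x_k)$ of vertices, repetitions allowed, whose entries form a simplex, with
\[
\delta b(x_0,\dots,x_{k+1})=\sum_{l=0}^{k+1}(-1)^l\,b(x_0,\dots,\widehat{x_l},\dots,x_{k+1}).
\]
This complex computes the singular cohomology $H^*(|\mathcal K|;G)$ for the weak topology, naturally for simplicial maps, which act by $t^*b(v_0,\dots,v_k)=b(t(v_0),\dots,t(v_k))$.

\subsection{A bounded real primitive}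
For points $y_0,\dots,y_k$ of $\mathbb R^q$ let $[y_0,\dots,y_k]$ be the affine simplex $\lambda\mapsto\sum\lambda_jy_j$. Fix an integral singular cocycle $z$ on $M$ representing $u$. If $x_0,\dots,x_k\in B_x$, then by \eqref{eq:osc} the simplex $[s(x_0),\dots,s(x_k)]$ lies within $2\rho$ of $f(x_0)\in L$, hence in $K$. So we can define
\[
Z\in C^i(\mathcal R;\mathbb Z),\qquad Z(x_0,\dots,x_i)=z\big([s(x_0),\dots,s(x_i)]\big).
\]
This cochain is the combinatorial form of $f^*u$. We evaluate $z$ on simplices with vertices in $S$, and not on the images of straight simplices under $f$, because singular cochains come with no bounds; on finitely many simplices no bound is needed.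

\begin{lemma}\label{lem:real}
There is a bounded cochain $b\in C^{i-1}(\mathcal R;\mathbb R)$ with $\delta b=Z$.
\end{lemma}

\begin{proof}
For a tuple $(x_0,\dots,x_k)$ in a ball $B_x$ put
\[
F=f\circ c_{x_0\dots x_k},\qquad A=[s(x_0),\dots,s(x_k)],\qquad G(\tau,\lambda)=(1-\tau)A(\lambda)+\tau F(\lambda).
\]
These smooth maps depend only on the tuple and are compatible with faces. By Lemma~\ref{lem:straight}, $c(\lambda)\in B_x$, so $F(\lambda)$ is within $\rho$ of $f(x_0)$ by \eqref{eq:osc}, while $A(\lambda)$ is within $2\rho$ of $f(x_0)$. Hence $G$ takes values in $K$ and $|F-A|\le3\rho$.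

By de Rham's theorem, integration of $\omega$ and the restriction of $z$ are cohomologous real cocycles on smooth singular chains. So there is a real cochain $e$ on smooth singular $(i-1)$-simplices of $M$ with $\int_{\Delta^i}\sigma^*\omega=z(\sigma)+e(\partial\sigma)$ for all smooth singular $i$-simplices $\sigma$. On tuples $(x_0,\dots,x_{i-1})$ define
\[
b_1=\int_{\Delta^{i-1}}c^*\beta,\qquad b_2=\int_{[0,1]\times\Delta^{i-1}}G^*\omega,\qquad b_3=e(A).
\]
On a tuple $(x_0,\dots,x_i)$ three identities hold. First, Stokes' theorem on $\Delta^i$ gives $\int F^*\omega=\int c^*d\beta=\delta b_1$. Second, $\partial([0,1]\times\Delta^i)=\{1\}\times\Delta^i-\{0\}\times\Delta^i-[0,1]\times\partial\Delta^i$ and $d\omega=0$, so Stokes' theorem on the prism gives $\int F^*\omega-\int A^*\omega=\delta b_2$. Third, $\int A^*\omega=Z+\delta b_3$ by the choice of $e$. Together,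
\[
Z=\delta b,\qquad b=b_1-b_2-b_3 .
\]

It remains to bound the three terms on a tuple $(x_0,\dots,x_{i-1})$ in $B_x$. By Lemma~\ref{lem:straight} with $r=2D(x)$, we have $|\partial_jc|\le2\sinh(4D(x))$. With \eqref{eq:scale},
\[
|b_1|\le\frac{\big(2\sinh(4D(x))\big)^{i-1}}{(i-1)!}\,\sup_{B_x}|\beta|\le\frac{2^{i-1}C_\beta}{(i-1)!}.
\]
For $b_2$ we have $|\partial_\tau G|=|F-A|\le3\rho$. Moreover $|\partial_jA|=|s(x_j)-s(x_0)|\le3\rho$ by \eqref{eq:osc} and $|\partial_jF|\le|df(c)|\cdot2\sinh(4D(x))\le2\rho$ by \eqref{eq:scale}, so $|\partial_jG|\le3\rho$. Hence $|b_2|\le(3\rho)^i\sup_K|\omega|/(i-1)!$. Finally $b_3$ depends only on $(s(x_0),\dots,s(x_{i-1}))\in S^i$, so it takes finitely many values.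
\end{proof}

\subsection{A bounded integral primitive}
Rounding $b$ to integers would destroy the equation $\delta b=Z$. Instead we correct $b$ by a coboundary. Since $Z$ is integral, $b\bmod\mathbb Z$ is a cocycle with values in $\mathbb R/\mathbb Z$; it corresponds to the flat connection in the model case. If it is the coboundary of an $\mathbb R/\mathbb Z$-valued cochain, then that cochain has a real lift with values in $[0,1)$, so the correction is bounded at no cost. The obstruction disappears after pulling back to $\mathcal N$.

\begin{lemma}\label{lem:factor}
With the weak topologies, $|t|:|\mathcal N|\to|\mathcal R|$ is homotopic to a map that factors through $X$.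
\end{lemma}

\begin{proof}
Define $\psi:|\mathcal R|\to X$ by sending the point with coordinates $\lambda_j$ at the vertices $x_j$ to $c_{x_0\dots x_k}(\lambda)$. By Lemma~\ref{lem:straight} it is well defined and continuous on each simplex, hence continuous.

For a map in the other direction, let $Y\subset X$ be a maximal set with mutual distances at least $D_0/2$. It meets each ball in a finite set, by the volume comparison in the proof of Lemma~\ref{lem:covers}, and the balls $B(y,D_0)$, $y\in Y$, cover $X$. Let $\xi(x)$ be the point with coordinates
\[
\xi_y(x)=\frac{\max(0,D_0-d(x,y))}{\sum_{y'\in Y}\max(0,D_0-d(x,y'))}\qquad(y\in Y).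
\]
For $x'\in B(x,D_0)$ the support of $\xi(x')$ lies in the finite set $Y\cap\bar B(x,2D_0)\subset B_x$. So $\xi$ maps $B(x,D_0)$ into one closed simplex of $\mathcal R$ with continuous coordinates, and $\xi:X\to|\mathcal R|$ is continuous.

Let $\sigma$ be a simplex of $\mathcal N$ and choose $x$ with $t(\sigma)\subset\bar B(x,D(x))$. For $p\in|\sigma|$, the point $\psi|t|(p)$ lies in $\bar B(x,D(x))$ by Lemma~\ref{lem:straight}. So the support of $\xi\psi|t|(p)$ lies in the finite set $Y_\sigma=Y\cap\bar B(x,D(x)+D_0)\subset B_x$. Hence $t(\sigma)\cup Y_\sigma$ is a simplex of $\mathcal R$ that contains both $\xi\psi|t|(p)$ and $|t|(p)$ for all $p\in|\sigma|$. The formula $(1-\tau)\,\xi\psi|t|(p)+\tau\,|t|(p)$, in barycentric coordinates, therefore defines a point of $|\mathcal R|$. It is continuous on $|\sigma|\times[0,1]$ and does not depend on $\sigma$. Since $[0,1]$ is compact, $|\mathcal N|\times[0,1]$ has the weak topology with respect to the sets $|\sigma|\times[0,1]$. We obtain a homotopy from $\xi\circ(\psi|t|)$ to $|t|$.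
\end{proof}

\begin{lemma}\label{lem:integral}
There are an integer $N$ and $b'\in C^{i-1}(\mathcal N;\mathbb Z)$ with $|b'|\le N$ and $\delta b'=t^*Z$.
\end{lemma}

\begin{proof}
The space $X$ is contractible and $i-1\ge1$, so $H^{i-1}(X;\mathbb R/\mathbb Z)=0$. By Lemma~\ref{lem:factor}, $t^*:H^{i-1}(|\mathcal R|;\mathbb R/\mathbb Z)\to H^{i-1}(|\mathcal N|;\mathbb R/\mathbb Z)$ is zero. Applied to the cocycle $b\bmod\mathbb Z$, with $b$ from Lemma~\ref{lem:real}, this gives $a\in C^{i-2}(\mathcal N;\mathbb R/\mathbb Z)$ with $t^*b\bmod\mathbb Z=\delta a$. Let $\tilde a$ be the lift of $a$ with values in $[0,1)$ and put $b'=t^*b-\delta\tilde a$. Then $b'$ is integer valued and $\delta b'=t^*\delta b=t^*Z$. Each value of $\delta\tilde a$ is a signed sum of $i$ numbers in $[0,1)$, so any integer $N\ge\sup|b|+i$ works.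
\end{proof}

\subsection{The finite complex}
On a simplex of $\mathcal N$, the data that prove $t^*Z=\delta b'$ are the points $s(t(v))\in S$ and the values of $b'$ on the $(i-1)$-faces. Because $S$ is finite, $b'$ is bounded and integral, and $\dim\mathcal N\le m$, only finitely many patterns of data occur. We take the patterns as the simplices of a new complex. Different patterns can have the same vertices, so the right framework is that of $\Delta$-complexes (semisimplicial sets): sets $Q_k$ of $k$-simplices with ordered vertices and compatible face maps. The realization $|Q|$ is a CW complex with a characteristic map $\iota_\sigma:\Delta^k\to|Q|$ for each $\sigma\in Q_k$. Restricting singular cochains to the maps $\iota_\sigma$ induces an isomorphism from $H^*(|Q|;\mathbb Z)$ to the cohomology of the complex of integer functions on the sets $Q_k$, with $\delta$ the alternating sum over faces.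

For $0\le k\le m$ let $Q_k$ be the set of pairs $(\mathbf y,\gamma)$ such that
\begin{itemize}
\item $\mathbf y=(y_0,\dots,y_k)\in S^{k+1}$ has convex hull contained in $K$;
\item $\gamma$ assigns to each sequence $0\le j_0<\dots<j_{i-1}\le k$ an integer in $[-N,N]$, and for all $0\le j_0<\dots<j_i\le k$
\begin{equation}\label{eq:gamma}
\sum_{l=0}^i(-1)^l\gamma(j_0,\dots,\widehat{j_l},\dots,j_i)=z\big([y_{j_0},\dots,y_{j_i}]\big).
\end{equation}
\end{itemize}
For $k<i-1$ the label $\gamma$ is empty, and for $k=i-1$ it is a single integer subject to no equation. Faces are obtained by omitting entries of $\mathbf y$ and restricting $\gamma$; both conditions are inherited. There are finitely many simplices, so $|Q|$ is a finite CW complex, and it is compact and metrizable. Fix a metric $d_Q$. The affine maps $[y_0,\dots,y_k]$ on the simplices $(\mathbf y,\gamma)$ are compatible with faces and define $g:|Q|\to K\subset M$.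

\begin{lemma}\label{lem:dies}
$g^*u=0$ in $H^i(|Q|;\mathbb Z)$.
\end{lemma}

\begin{proof}
Let $b_Q(\mathbf y',\gamma')=\gamma'(0,\dots,i-1)$ on $Q_{i-1}$. On $(\mathbf y,\gamma)\in Q_i$ the cocycle $g^*z$ has the value $z([y_0,\dots,y_i])$, and by \eqref{eq:gamma} this is $\sum_l(-1)^l\gamma(0,\dots,\hat l,\dots,i)=\delta b_Q(\mathbf y,\gamma)$.
\end{proof}

Fix a total order on the vertices of $\mathcal N$, and assign to a simplex $v_0<\dots<v_k$ the pair
\[
y_j=s(t(v_j)),\qquad\gamma(j_0,\dots,j_{i-1})=b'(v_{j_0},\dots,v_{j_{i-1}}).
\]
This is an element of $Q_k$. We have $k\le m$. The points $t(v_j)$ lie in one ball $B_x$, so by \eqref{eq:osc} the convex hull of the $y_j$ lies within $2\rho$ of $f(t(v_0))\in L$. And \eqref{eq:gamma} is the equation $\delta b'=t^*Z$ on the tuple $(v_{j_0},\dots,v_{j_i})$. The assignment is compatible with faces, so it defines a map $\kappa:|\mathcal N|\to|Q|$ that is given on each simplex by a characteristic map of $Q$ in barycentric coordinates. The map $\Phi$ is controlled in the metric $\|\cdot\|_1$, so we need $\kappa$ to be uniformly continuous for it.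

\begin{lemma}\label{lem:theta}
The map $\theta=\kappa\Phi:X\to|Q|$ is continuous and satisfies \eqref{eq:E}.
\end{lemma}

\begin{proof}
The finitely many maps $\iota_\sigma$ are uniformly continuous. So there is a nondecreasing function $\varpi$ with $\varpi(\eta)\to0$ as $\eta\to0$ and $d_Q(\iota_\sigma\lambda,\iota_\sigma\lambda')\le\varpi(\|\lambda-\lambda'\|_1)$ for all $\sigma$. Thus $d_Q(\kappa p,\kappa p')\le\varpi(\|p-p'\|_1)$ when $p,p'$ lie in one closed simplex of $\mathcal N$. Now let $p,p'\in|\mathcal N|$ be arbitrary with $\eta=\|p-p'\|_1<2$. The function $\nu_v=\min(p_v,p'_v)$ has total mass $1-\eta/2>0$, because $|p_v-p'_v|=p_v+p'_v-2\nu_v$. Let $p''=\nu/(1-\eta/2)$. Its support lies in the supports of both $p$ and $p'$, so $p''$ lies in a closed simplex with $p$ and in a closed simplex with $p'$. Since $\nu\le p$ and $\nu\le p''$, we have $\|p-\nu\|_1=\|p''-\nu\|_1=\eta/2$, so $\|p-p''\|_1\le\eta$, and the same holds for $p'$. Therefore $d_Q(\kappa p,\kappa p')\le2\varpi(\eta)$.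

Since $\Phi$ is Lipschitz, $\theta$ is continuous. If $d(x,y)\le R$ and $|x|\ge r_k+R$ with $k\ge2$, then $|x|,|y|\ge r_k$, so $\|\Phi(x)-\Phi(y)\|_1\le\varepsilon_kR$ by Lemma~\ref{lem:covers}(a). For $\varepsilon_kR<2$ this gives $d_Q(\theta(x),\theta(y))\le2\varpi(\varepsilon_kR)$, which tends to $0$ as $k\to\infty$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Proposition~\ref{prop:criterion}]
By Lemmas~\ref{lem:theta} and~\ref{lem:extend}, $\theta$ extends to $\bar\theta:\overline X\to|Q|$. By the definitions of $\kappa$ and $g$,
\[
g\theta(x)=\sum_v\phi_v(x)\,s(t(v)).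
\]
If $\phi_v(x)>0$ then $t(v)\in B_x$ by Lemma~\ref{lem:covers}(b), so $|s(t(v))-f(x)|\le2\rho$ by \eqref{eq:osc}. Hence $|g\theta-f|\le2\rho$ on $X$. Since $\bar f(\overline X)\subset L$ and the closed $2\rho$-neighborhood of $L$ lies in $M$, Lemma~\ref{lem:close} gives $\bar f^*u=(g\bar\theta)^*u=\bar\theta^*(g^*u)$. This is zero by Lemma~\ref{lem:dies} and (C3).
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{DG} Alexander Dranishnikov and Thanos Gentimis, \emph{On cohomology of the Higson compactification of hyperbolic spaces}, arXiv:1110.2518 (2011).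
\end{thebibliography}
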